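# Cliques and cocliques in 3-graphs where no four vertices span exactly one edge

## 1. Nine points in three rows

Put nine points in a $3\times 3$ grid. Let $H$ be the 3-graph on these points whose edges are the triples with two points in one row and the third point in another row. There are $3\cdot 3\cdot 6=54$ of them. The other $84-54=30$ triples are of two kinds: the three rows, and the $27$ triples that meet all three rows. Call the 3-graph of these 30 triples $G$; it is the complement of $H$.

Count the edges of $G$ inside four points. With three rows of size three, the four points are spread over the rows as $3+1$, $2+2$ or $2+1+1$.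

* Spread $3+1$: only the full row is an edge of $G$. One edge.
* Spread $2+2$: no triple lies in a row or meets three rows. No edge.
* Spread $2+1+1$: the edges are the two triples that meet all three rows. Two edges.

So four points span $0$, $1$ or $2$ edges of $G$, hence $4$, $3$ or $2$ edges of $H$. In particular no four points span exactly one edge of $H$.

How large a set can we find on which $H$ is complete or empty? A set on which $H$ is empty is a set all of whose triples lie in $G$. By the count above no four points have this property, so such a set has at most three points. A set on which $H$ is complete contains no edge of $G$. It has at most two points in each row and meets at most two rows, so it has at most four points, and two points from each of two rows do the job. The answer for this $H$ is four.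

There is a pattern behind $G$: color a pair of points red if the two points are in the same row and blue otherwise. Then $G$ is the 3-graph of monochromatic triangles.

**Lemma 1.** Color the edges of a complete graph with any number of colors and let $G$ be the 3-graph of monochromatic triangles. Then no four vertices span exactly three edges of $G$. Moreover every set of at least three vertices all of whose triples are in $G$ is a monochromatic clique of the coloring.

*Proof.* Any two triangles on four given vertices share a pair, and any three of them together cover all six pairs (on $\{1,2,3,4\}$: the triangles $123,124,134$ cover $12,13,23,14,24,34$). So if three of them are monochromatic, all six pairs have one color, and the fourth triangle is monochromatic too. For the second part, two pairs $ab,bc$ that share a vertex lie in the triangle $abc$, so they have the same color. Two disjoint pairs $ab,cd$ are compared through $bc$. $\square$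

Now iterate the grid. On the point set $[q]^d$ with $q\ge 3$, color a pair $x\ne y$ by the first coordinate $\delta$ in which $x,y$ differ. In a monochromatic clique of color $\delta$ the $\delta$-coordinates are all distinct, so it has at most $q$ points, and $q$ is attained. A set without monochromatic triangle has at most two distinct first coordinates, since three points with distinct first coordinates form a triangle of color $1$. Fixing the first coordinate leaves a set of the same type in $[q]^{d-1}$, so by induction the set has at most $2^d$ points, and $\{1,2\}^d$ attains this. With $q=2^d$ and $d\ge 2$ we have $n=2^{d^2}$ points, and the complement of $G$ has no complete or empty set larger than $2^d=2^{\sqrt{\log_2 n}}$, which is smaller than any fixed power of $n$. How much smaller can one go?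

## 2. Forbidden order-size pairs, and the bounds in question

An $r$-graph is a pair $H=(V,E)$ with $E\subseteq\binom Vr$. A set of vertices is a **clique** if all its $r$-subsets are edges, a **coclique** (or independent set) if none is, and **homogeneous** if it is one of the two. Let $h(H)$ be the size of a largest homogeneous set. For $0\le f\le\binom mr$, an $r$-graph with $m$ vertices and $f$ edges is an $(m,f)$-graph, and $H$ is **$(m,f)$-free** if it contains no induced copy of any $(m,f)$-graph. Finally $h_r(n,m,f)$ is the minimum of $h(H)$ over all $n$-vertex $(m,f)$-free $r$-graphs $H$.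

So $h_3(n,4,1)$ is about exactly the property of Section 1: no four vertices span exactly one edge. The grid shows $h_3(9,4,1)\le 4$. The known bounds are, with positive constants $c_1,c$,
$$c_1\Big(\frac{\log n}{\log\log n}\Big)^{1/2}<h_3(n,4,1)<c\,\frac{\log n}{\log\log n}. \tag{1}$$
The question, from Maria Axenovich, Dhruv Mubayi and Lea Weber, "Homogeneous sets in hypergraphs with forbidden order-size pairs", arXiv:2303.09578 (2023), is whether the exponent $1/2$ can be improved: are there $a>1/2$ and $c'>0$ with $h_3(n,4,1)>c'\big(\frac{\log n}{\log\log n}\big)^a$ for all large $n$? The answer is yes, for every $a<1$.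

Logarithms are natural unless a base is shown. We work in the complement.

**Definition.** A 3-graph $G$ is **good** if no four vertices span exactly three edges.

Four vertices span one edge of $H$ exactly when they span three edges of the complement. So $H$ is $(4,1)$-free if and only if its complement $G$ is good, and cliques of $G$ are cocliques of $H$ and conversely. By Lemma 1 every 3-graph of monochromatic triangles is good. Sets of at most two vertices are, vacuously, both cliques and independent.

**Theorem 1.** Let $t=2^J\ge4$ and $s\ge2$ be integers. Every good 3-graph with at least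
$$\exp\big(24\,s\log t\,\log_2t+384\,t\log t+4\log t\big)$$
vertices contains a clique of size $s+1$ or an independent set of size $t$.

**Corollary 2.** For $n$ large, every $n$-vertex $(4,1)$-free 3-graph $H$ has a coclique of size at least $\frac1{500}\frac{\log n}{(\log\log n)^2}$ or a clique of size at least $\frac1{1000}\frac{\log n}{\log\log n}$. In particular
$$h_3(n,4,1)\ge\frac1{500}\,\frac{\log n}{(\log\log n)^2}.$$

*Proof of Corollary 2 from Theorem 1.* Put $c=\frac1{500}$, let $s=\lfloor c\log n/(\log\log n)^2\rfloor$, and let $t$ be the largest power of 2 with $t\le c\log n/\log\log n$. For $n$ large, $s\ge2$ and $t\ge4$. Since $t\le\log n$, we have $\log t\le\log\log n$ and $\log_2t\le\log\log n/\log2$. So the exponent in Theorem 1 is at most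
$$\frac{24}{\log2}\,c\log n+384\,c\log n+4\log\log n<\log n$$
for large $n$, because $24/\log2<35$ and $\frac{35+384}{500}<1$. Apply Theorem 1 to the complement $G$ of $H$. A clique of $G$ of size $s+1$ is a coclique of $H$ of size $s+1\ge c\log n/(\log\log n)^2$. An independent set of $G$ of size $t$ is a clique of $H$, and $t>\frac c2\log n/\log\log n$ by the choice of $t$. For the last sentence, $\frac1{1000}\frac{\log n}{\log\log n}\ge\frac1{500}\frac{\log n}{(\log\log n)^2}$ once $\log\log n\ge2$. $\square$

This settles the question. If $a<1$, then $\frac1{500}\frac{\log n}{(\log\log n)^2}$ divided by $\big(\frac{\log n}{\log\log n}\big)^a$ equals $\frac1{500}(\log n)^{1-a}(\log\log n)^{a-2}$, which tends to infinity, so $h_3(n,4,1)>\big(\frac{\log n}{\log\log n}\big)^a$ for large $n$. By the upper bound in (1) no $a>1$ is admissible. The case $a=1$ is not settled here: the bounds differ by one factor $\log\log n$.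

It remains to prove Theorem 1. From here to the end of Section 8, $G=(V,E)$ is a good 3-graph with no clique of size $s+1$, where $s\ge2$.

## 3. Links and attached sets

The **link** of a vertex $c$ is the graph $L_c$ on $V\setminus\{c\}$ with $xy\in L_c$ if and only if $cxy\in E$. For a graph $L$, $L[W]$ is the subgraph induced on $W$ and $N_L(w)$ is the neighborhood of $w$.

**Definition.** A nonempty set $C$ is **attached** to a nonempty set $W\subseteq V\setminus C$ if $C\cup\{w\}$ is a clique for every $w\in W$.

Three immediate facts. Since $C\cup\{w\}$ is a clique of size $|C|+1$, we have $|C|\le s-1$. If $C$ is attached to $W$, it is attached to every nonempty subset of $W$. And a single vertex $\{v\}$ is attached to every nonempty $W\not\ni v$, because two-element sets are cliques.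

**Lemma 2 (common link).** If $C$ is attached to $W$, then $L_c[W]$ is the same graph for all $c\in C$. We denote it by $L_C^W$.

*Proof.* Let $c\ne c'$ in $C$ and $x\ne y$ in $W$. Then $cc'x$ and $cc'y$ are edges. If exactly one of $cxy$, $c'xy$ were an edge, $\{c,c',x,y\}$ would span exactly three edges. $\square$

**Lemma 3 (growing an attached set).** Let $C$ be attached to $W$, let $w\in W$, and suppose $W'=N_{L_C^W}(w)$ is nonempty. Then $C\cup\{w\}$ is attached to $W'$, and $L^{W'}_{C\cup\{w\}}=L_C^W[W']$.

*Proof.* Let $x\in W'$. A triple in $C\cup\{w,x\}$ lies in $C\cup\{w\}$, or in $C\cup\{x\}$, or has the form $cwx$ with $c\in C$. The first two sets are cliques, and $cwx\in E$ because $wx\in L_c$. So $C\cup\{w,x\}$ is a clique. By Lemma 2 the common link of $C\cup\{w\}$ on $W'$ can be computed from any $c\in C$, which gives $L_c[W']=L_C^W[W']$. $\square$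

*Example.* In the grid, take $v$ in row 1, $C=\{v\}$ and $W$ the union of rows 2 and 3. Then $L_C^W$ is the complete bipartite graph between rows 2 and 3. Choose $w$ in row 2: then $W'$ is row 3, and $\{v,w\}$ is attached to row 3 since every triple meeting all three rows is an edge. Its common link on row 3 is empty, as Lemma 3 predicts.

So if a vertex $w$ has large degree in the common link, we may move into its neighborhood and enlarge $C$. As $|C|\le s-1$, this can happen only a bounded number of times. To count it, consider a family $\mathcal C=(C_1,\dots,C_k)$ of sets attached to the same set $W$ and define its **budget**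
$$R(\mathcal C)=\sum_{i=1}^k(s-|C_i|)\ \ge 0 .$$
In the example, $G$ has no clique of size $4$, so we may take $s=3$, and the move lowers the budget from $2$ to $1$.

**Lemma 4 (sparsification).** Let $\mathcal C=(C_1,\dots,C_k)$, $k\ge0$, be a family of sets attached to $W$, and let $0<\varepsilon<1$. There are a nonempty $W^*\subseteq W$ and sets $C_i^*\supseteq C_i$ attached to $W^*$, such that with $\mathcal C^*=(C_1^*,\dots,C_k^*)$ and $r=R(\mathcal C)-R(\mathcal C^*)$:

* $|W^*|\ge\varepsilon^r|W|$;
* $L^{W^*}_{C_i^*}=L^W_{C_i}[W^*]$ for every $i$;
* every $L^{W^*}_{C_i^*}$ has maximum degree less than $\varepsilon|W^*|$.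

*Proof.* While some set $C_i$ of the current family and some $w$ in the current $W$ satisfy $\deg_{L_{C_i}^W}(w)\ge\varepsilon|W|$, replace $W$ by $N_{L_{C_i}^W}(w)$ and $C_i$ by $C_i\cup\{w\}$. The new $W$ is nonempty and has at least $\varepsilon$ times the old size. By Lemma 3 the enlarged set is attached to it, and the other sets remain attached because the new $W$ is a subset of the old one. All common links are simply restricted. Each step lowers the budget by exactly 1. The budget is a nonnegative integer, so the process stops; when it stops, the third condition holds, and the number of steps is $r$. $\square$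

## 4. Independent sets grown one vertex at a time

Here is the natural first use of Lemma 4: build an independent set greedily, and keep the links of the vertices chosen so far sparse on the remaining set.

**Warm-up.** If $|V|=n\ge2\cdot4^t(4t)^{st}$, then $G$ has an independent set of size $t$.

*Proof.* Put $\varepsilon=\frac1{4t}$. At stage $k$ we have vertices $v_1,\dots,v_k$, a nonempty set $W_k$, and sets $C_i\ni v_i$ attached to $W_k$ for $i\le k$, such that every $L_{C_i}^{W_k}$ has maximum degree less than $\varepsilon|W_k|$, and $v_iv_jw\notin E$ for $i<j\le k$ and $w\in W_k$. Stage $0$ is $W_0=V$.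

To pass from $k<t$ to $k+1$, choose any $v_{k+1}\in W_k$ and delete from $W_k$ the vertex $v_{k+1}$ and its neighbors in $L_{C_1}^{W_k},\dots,L_{C_k}^{W_k}$. At most $1+t\varepsilon|W_k|\le\frac34|W_k|$ vertices are deleted if $|W_k|\ge2$. Since $L_{C_i}^{W_k}=L_{v_i}[W_k]$, now $v_iv_{k+1}w\notin E$ for every remaining $w$. Add $C_{k+1}=\{v_{k+1}\}$ to the family and apply Lemma 4. This gives $W_{k+1}$.

Each new vertex adds $s-1$ to the budget, and each sparsification step lowers it by 1, so there are at most $t(s-1)$ sparsification steps altogether. Hence $|W_k|\ge n\,4^{-k}(4t)^{-t(s-1)}\ge2$ at every stage $k\le t$, and the process reaches $v_t$. For $i<j<l$ we have $v_l\in W_{l-1}\subseteq W_j$, so $v_iv_jv_l\notin E$. $\square$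

With $s=t=\big\lfloor(\log n/\log\log n)^{1/2}\big\rfloor$ the logarithm of $2\cdot4^t(4t)^{st}$ is at most
$$\log2+t\log4+\frac{\log n}{\log\log n}\Big(\tfrac12\log\log n+\log4\Big),$$
which is less than $\log n$ for large $n$. So we get a homogeneous set of size $t$: the exponent $1/2$ in (1).

The cost is visible. Each of the $t$ vertices of the independent set carries its own attached set, and each attached set may claim up to $s-1$ sparsification steps. That is about $st$ steps, each costing a factor of order $t$, and $\log n$ must exceed $st\log t$. As long as every vertex of the independent set has a budget of its own, this count gives nothing better than $st\approx\log n/\log\log n$.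

## 5. Gluing two independent sets through a link

To use fewer budgets, we double the independent set instead of adding one vertex. One auxiliary vertex $v$ will glue two halves. Then $\log_2t$ levels of doubling are enough, and along one branch of the recursion only $\log_2t$ vertices carry a budget.

**Lemma 5 (gluing).** Let $v\notin W$, let $U,B\subseteq W$ be disjoint, and suppose $ub\in L_v$ for all $u\in U$, $b\in B$. Then

* (i) $L_u[B]=L_v[B]$ for all $u\in U$;
* (ii) if $U$ is independent in $L_v$, then $uu'b\notin E$ for distinct $u,u'\in U$ and $b\in B$.

Consequently, if each of $U$ and $B$ is independent in $G$ and in $L_v$, then $U\cup B$ is independent in $G$.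

*Proof.* (i) Let $x\ne y$ in $B$. In $\{v,u,x,y\}$ the triples $vux$ and $vuy$ are edges, so by goodness $vxy\in E$ if and only if $uxy\in E$.

(ii) In $\{v,u,u',b\}$ the triples $vub$ and $vu'b$ are edges and $vuu'$ is not. If $uu'b$ were an edge there would be exactly three.

For the consequence, triples inside $U$ or inside $B$ are non-edges by assumption. Triples $uu'b$ are non-edges by (ii). A triple $ubb'$ is a non-edge by (i), since $bb'\notin L_v$. $\square$

The condition on $L_v$ cannot be dropped: if $vuu'\in E$, then $vub,vu'b,vuu'$ are three edges on $\{v,u,u',b\}$, and goodness forces $uu'b\in E$.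

*Example.* In the grid, let $v$ be in row 1, $U$ two points of row 2, and $B$ two points of row 3. Crossing pairs are in $L_v$, and each of $U$, $B$ is independent in $G$ and in $L_v$. The lemma glues them to the independent set of size four from Section 1.

Lemma 5 makes two demands on $v$ that seem to conflict. To have many crossing pairs, $L_v$ should be dense. But each half must be independent in $L_v$. Attached sets reconcile them: when we look for a half inside a smaller set $A$, we pass the set $\{v\}$ along as a new member of the family, and Lemma 4 can make its link sparse later, inside the recursion. So we must find independent sets that are also independent in the links of all vertices passed down so far.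

**Definition.** Let $\mathcal C=(C_1,\dots,C_k)$ be a family of sets attached to $A$. A set $U\subseteq A$ is **$\mathcal C$-free** if it is independent in $G$ and in each of the graphs $L_{C_1}^A,\dots,L_{C_k}^A$.

*Example.* In the grid with $A$ the union of rows 2 and 3 and $\mathcal C=(\{v\})$, $v$ in row 1, a free set must lie in one row and have at most two points. The set $U\cup B$ of the previous example is independent in $G$ but not $\mathcal C$-free, since its crossing pairs are in $L_v$.

This shows what gluing does: the halves are free with respect to $v$, but the union is not. That is harmless, because after gluing $v$ has done its work. Freeness with respect to the *older* members $C_i$, however, must survive. So the crossing pairs must be in $L_v$ and outside every $L_{C_i}$. This is possible if $L_v$ is dense and the $L_{C_i}$ have been sparsified.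

What if no $v$ has a dense link? Then $G$ itself is sparse on the current set, the $L_{C_i}$ are sparse too, and a random subset of the right size is free. So each level has two cases: sparse (finish at once) or dense (glue).

One issue is left. In the dense case we have a dense graph $\Gamma$ of usable crossing pairs. We need $U$ found by recursion, and then a *large* common neighborhood of $U$ in which to find $B$ by recursion. We do not control which $U$ the recursion returns. So we need a large set in which *every* subset of size $|U|$ has a large common neighborhood.

## 6. Large sets whose small subsets all have many common neighbors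

**Lemma 6 (dependent random choice).** Let $\Gamma$ be a graph on $N\ge2$ vertices with at least $pN^2/2$ edges, $0<p<1$. Let $m'\ge1$ be an integer and $0<\eta<1$, with
$$\eta\log N\ge\log(1/p)\qquad\text{and}\qquad N^{1-\eta}\ge2 .$$
Then there is $A''\subseteq V(\Gamma)$ with $|A''|\ge N^{1-\eta}/2$ such that every $m'$-subset of $A''$ has at least $p^{2m'/\eta}N$ common neighbors.

*Proof.* Put $x=\eta\log N/\log(1/p)\ge1$ and $q=\lfloor x\rfloor$. Then $q\ge1$ and $q\ge x/2$. Choose $b_1,\dots,b_q\in V(\Gamma)$ uniformly and independently (with repetition), and let $A'$ be the set of their common neighbors. A vertex $y$ is in $A'$ with probability $(\deg y/N)^q$. The average degree is at least $pN$, so by convexity of $z\mapsto z^q$,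
$$\mathbb E|A'|=\sum_y\Big(\frac{\deg y}N\Big)^q\ge Np^q\ge Np^{x}=N^{1-\eta}.$$

Put $\beta=p^{2m'/\eta}$, and call an $m'$-set bad if it has fewer than $\beta N$ common neighbors. A bad set is contained in $A'$ only if all $b_i$ are among its common neighbors, which has probability at most $\beta^q$. Since $q\ge x/2$,
$$\beta^q\le p^{(2m'/\eta)\cdot x/2}=p^{m'\log N/\log(1/p)}=N^{-m'} .$$
There are at most $N^{m'}$ sets of size $m'$, so the number $Y$ of bad sets inside $A'$ satisfies $\mathbb EY\le1$. Fix a choice with $|A'|-Y\ge N^{1-\eta}-1\ge N^{1-\eta}/2$, where the last inequality uses $N^{1-\eta}\ge2$. Delete from $A'$ one vertex of each bad set in it. The remaining set is $A''$. $\square$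

The parameter $\eta$ trades two losses. The set $A''$ has size about $N^{1-\eta}$, so one application multiplies $\log N$ by $1-\eta$. The common neighborhoods are smaller than $N$ by $\exp\big(\frac{2m'}{\eta}\log\frac1p\big)$. With $J=\log_2t$ levels and the same constant $\eta$ at every level, the first kind of loss would accumulate to a factor $(1-\eta)^{-J}$, a power of $t$. So we let $\eta$ depend on the level, with a bounded sum. At the top level, where $m'$ is of order $t$, $\eta$ is a constant. At lower levels $\eta$ is smaller, which is affordable because $m'$ shrinks geometrically.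

## 7. The doubling claim

**Parameters.** Fix $t=2^J\ge4$ and put
$$\varepsilon=t^{-6},\qquad \ell=\log(1/\varepsilon)=6\log t,\qquad p=t^{-4},\qquad \eta_j=\frac1{4(J-j+1)^2}\quad(1\le j\le J).$$
Then $\sum_j\eta_j\le\frac14\cdot\frac{\pi^2}6=\frac{\pi^2}{24}<\frac12$, so for any set of indices $\prod(1-\eta_j)\ge1-\sum\eta_j\ge\frac12$, that is,
$$\prod(1-\eta_j)^{-1}\le2 . \tag{2}$$
Let $a_0=1$, $b_0=0$ and, for $1\le j\le J$,
$$a_j=\frac{a_{j-1}}{1-\eta_j},\qquad b_j=\frac1{1-\eta_j}\Big(b_{j-1}+a_{j-1}s\ell+2\log2+\frac{2^{j+2}\log t}{\eta_j}\Big). \tag{3}$$
By (2), $1\le a_j\le2$.

**Claim $P_j$ ($0\le j\le J$).** Let $A$ be a nonempty vertex set and $\mathcal C$ a family of $k\le J-j$ sets attached to $A$, with budget at most $R$. If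
$$\log|A|\ge a_jR\ell+b_j ,$$
then $A$ contains a $\mathcal C$-free set of size $2^j$.

In words: each unit of budget is insured at the price $a_j\ell$, where $\ell$ is the logarithmic cost of one sparsification step, and $b_j$ pays for everything else. We prove $P_j$ by induction on $j$. $P_0$ holds because any single vertex of $A$ is $\mathcal C$-free. Let $j\ge1$ and assume $P_{j-1}$. Write
$$m=2^j,\qquad m'=2^{j-1},\qquad\eta=\eta_j,\qquad D=\frac{2^{j+2}\log t}{\eta}.$$
Note $k\le J\le t$ and $m\le t$. Replacing $R$ by the actual budget only weakens the hypothesis, so we take $R=R(\mathcal C)$.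

**Step 1: make all inherited links sparse.** The purpose is that the graphs $L_{C_i}$ can be neglected in both cases below. Apply Lemma 4 with $W=A$ and $\varepsilon=t^{-6}$. Rename the resulting set $W$, put $M=|W|$, and call the resulting family the current family, still written $C_1,\dots,C_k$. It has budget $R'=R-r\ge0$, and every $L_{C_i}^W$ has maximum degree less than $\varepsilon M$. Since $a_j\ge1$,
$$\log M\ge\log|A|-r\ell\ge a_jR\ell+b_j-r\ell\ge a_jR'\ell+b_j . \tag{4}$$
The current links are the restrictions to $W$ of the original ones, so a subset of $W$ that is free for the current family is $\mathcal C$-free. It suffices to find a set of size $m$ in $W$ that is free for the current family. Finally, $b_j\ge2^{j+2}\log t\ge8\log t$, so $M\ge t^8$; in particular $M\ge m$ and $M\ge4$.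

**Step 2: if $G$ is sparse on $W$, a random set is free.** Suppose $e(G[W])\le t^{-3}\binom M3$. Choose an $m$-subset of $W$ uniformly at random. The expected number of edges of $G$ inside it is at most
$$t^{-3}\binom m3\le\frac{t^{-3}m^3}6\le\frac16 .$$
Each $L_{C_i}^W$ has at most $\varepsilon M^2/2$ edges, so the expected number of edges of all the $L_{C_i}^W$ inside the random set is at most
$$k\binom m2\cdot\frac{\varepsilon M^2/2}{\binom M2}=k\binom m2\,\varepsilon\,\frac M{M-1}\le k\,m^2\varepsilon\le t\cdot t^2\cdot t^{-6}=t^{-3}<\frac12 .$$
The sum of the two expectations is less than 1, so some $m$-subset contains no edge of any of these. It is free, and $P_j$ holds in this case.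

**Step 3: otherwise, find a vertex with a dense graph of usable crossing pairs.** Now $e(G[W])>t^{-3}\binom M3$. Since $\sum_{v\in W}e(L_v[W])=3e(G[W])$, some $v\in W$ has
$$e(L_v[W])>t^{-3}\,\frac{(M-1)(M-2)}2 .$$
Let $W_1=W\setminus\{v\}$ and $N=|W_1|=M-1\ge3$. All edges of $L_v[W]$ lie in $W_1$. Let $\Gamma$ be the graph on $W_1$ whose edges are those of $L_v[W_1]$ that lie in no $L_{C_i}^W$. Using $N-1\ge N/2$, $M\le2N$ and $k\le t$,
$$e(\Gamma)\ge\frac12\Big(t^{-3}N(N-1)-k\varepsilon M^2\Big)\ge\frac{N^2}2\Big(\frac{t^{-3}}2-4t^{-5}\Big)\ge\frac{N^2}2\cdot\frac{t^{-3}}4\ge\frac{N^2}2\,t^{-4}=\frac{pN^2}2 .$$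
The last two inequalities use $t\ge4$: then $4t^{-5}\le\frac14t^{-3}$ and $\frac14\ge t^{-1}$.

**Step 4: check that all sets that will appear are large enough for $P_{j-1}$.** Since $N\ge M/2$, (4) gives
$$\log N\ge a_jR'\ell+b_j-\log2 . \tag{5}$$
By (3), $(1-\eta)a_j=a_{j-1}$ and $(1-\eta)b_j=b_{j-1}+a_{j-1}s\ell+2\log2+D$. Multiplying (5) by $1-\eta$ and subtracting $\log2$ gives
$$(1-\eta)\log N-\log2\ \ge\ a_{j-1}R'\ell+b_{j-1}+a_{j-1}s\ell+\big(2\log2+D-(1-\eta)\log2-\log2\big).$$
The last bracket equals $\eta\log2+D\ge0$. Hence
$$(1-\eta)\log N-\log2\ \ge\ a_{j-1}(R'+s)\ell+b_{j-1} . \tag{6}$$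
Also $a_j\ge a_{j-1}$ and $b_j\ge b_{j-1}+a_{j-1}s\ell+2\log2+D$, because $(1-\eta)^{-1}\ge1$. So (5) gives
$$\log N-D\ \ge\ a_{j-1}(R'+s)\ell+b_{j-1} . \tag{7}$$

**Step 5: apply dependent random choice to $\Gamma$.** By (7), $\log N\ge D$, so $\eta\log N\ge2^{j+2}\log t\ge4\log t=\log(1/p)$. By (6), $(1-\eta)\log N\ge\log2$, so $N^{1-\eta}\ge2$. Thus Lemma 6 applies with the parameters $p,m',\eta$. It gives $A''\subseteq W_1$ with $|A''|\ge N^{1-\eta}/2$, in which every $m'$-subset has at least
$$p^{2m'/\eta}N=N\exp\Big(-\frac{8m'\log t}\eta\Big)=N\exp(-D)$$
common neighbors in $\Gamma$, since $8m'=2^{j+2}$.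

**Step 6: find the two halves by induction.** Let $\mathcal C^+$ be the current family together with $\{v\}$. It has $k+1\le J-(j-1)$ members. All of them are attached to $W_1$, hence to each nonempty subset of $W_1$. The new member adds $s-1$ to the budget, so the budget is at most $R'+s$.

By (6), $\log|A''|\ge a_{j-1}(R'+s)\ell+b_{j-1}$. So $P_{j-1}$, applied to $A''$ and $\mathcal C^+$, gives a $\mathcal C^+$-free set $U_1\subseteq A''$ of size $m'$.

Let $W_2\subseteq W_1$ be the common neighborhood of $U_1$ in $\Gamma$. It is disjoint from $U_1$, as a graph has no loops. By Step 5, $|W_2|\ge Ne^{-D}$, so by (7) $\log|W_2|\ge a_{j-1}(R'+s)\ell+b_{j-1}$. So $P_{j-1}$, applied to $W_2$ and $\mathcal C^+$, gives a $\mathcal C^+$-free set $U_2\subseteq W_2$ of size $m'$.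

**Step 7: glue.** We check that $U_1\cup U_2$, which has $2m'=m$ elements, is free for the current family.

First, independence in each $L_{C_i}^W$. Pairs inside $U_1$ or inside $U_2$ are not in $L_{C_i}^W$, because $U_1,U_2$ are $\mathcal C^+$-free. A crossing pair $u_1u_2$ is an edge of $\Gamma$, so it is in no $L_{C_i}^W$.

Second, independence in $G$. Crossing pairs are edges of $\Gamma$, hence of $L_v$. Each of $U_1,U_2$ is independent in $G$ and, since $\{v\}\in\mathcal C^+$, in $L_v$. By Lemma 5 with $U=U_1$, $B=U_2$, the union is independent in $G$.

By Step 1 the set $U_1\cup U_2$ is $\mathcal C$-free. This proves $P_j$. $\square$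

## 8. Unrolling the recursion

**Proof of Theorem 1.** Apply $P_J$ with $A=V$, the empty family and $R=0$. It says that every good $G$ without a clique of size $s+1$ and with at least $e^{b_J}$ vertices has an independent set of size $2^J=t$. It remains to bound $b_J$.

By (3), the contribution of level $j$ to $b_J$ is multiplied by $\prod_{i=j}^J(1-\eta_i)^{-1}\le2$. Further, $a_{j-1}s\ell\le2s\cdot6\log t=12s\log t$, and $2^{j+2}\log t/\eta_j=16\log t\cdot2^j(J-j+1)^2$. So
$$b_J\le2\sum_{j=1}^J\Big(12\,s\log t+2\log2+16\log t\cdot2^j(J-j+1)^2\Big).$$
The first term contributes $24\,sJ\log t$, and $J=\log_2t$. The second contributes $4J\log2=4\log t$. For the third, substitute $i=J-j+1$: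
$$\sum_{j=1}^J2^j(J-j+1)^2=\sum_{i=1}^J2^{J+1-i}\,i^2\le2^{J+1}\sum_{i\ge1}\frac{i^2}{2^i}=2t\cdot6=12t ,$$
so it contributes at most $2\cdot16\cdot12\,t\log t=384\,t\log t$. Altogether
$$b_J\le24\,s\log t\,\log_2t+384\,t\log t+4\log t . \qquad\blacksquare$$

The two main terms have separate origins. At each of the $\log_2t$ levels one vertex with budget at most $s$ is added, and each unit costs $\ell=6\log t$ up to the factor $a_j\le2$; this gives $s\log t\log_2t$, in place of the $st\log t$ of Section 4. The term $t\log t$ is the price of the common neighborhoods in dependent random choice.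

## 9. Colorings from below: how sharp Theorem 1 is

Let $f(s,t)$ be the least $n$ such that every good 3-graph on $n$ vertices has a clique of size $s+1$ or an independent set of size $t$. In terms of $(4,1)$-free $H$: a coclique of size $s+1$ or a clique of size $t$. Since induced subgraphs of good 3-graphs are good, every larger $n$ has the property too; and an $n$-vertex good 3-graph with neither set shows $f(s,t)>n$.

**Theorem 3.** There are constants $c,C>0$ such that for all $s\ge3$, $t\ge6$,
$$c\,(s+t)\log t\le\log f(s,t)\le C\,(s\log^2t+t\log t).$$
In particular $\log f(s,t)=\Theta(t\log t)$ whenever $3\le s\le t/\log t$.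

*Proof.* The "in particular" follows at once: if $s\le t/\log t$ then $s\log^2t\le t\log t$. The two sides are proved in four steps.

**Step 1: the upper bound.** Let $t'$ be the power of 2 with $t\le t'<2t$. Then $t'\ge4$ and $\log t'\le2\log t$, and $f(s,t)\le f(s,t')$, since an independent set of size $t'$ contains one of size $t$. Theorem 1 for $t'$ gives $\log f(s,t)\le X+1$, where $X\le\frac{24}{\log2}s(2\log t)^2+384\cdot2t\cdot2\log t+8\log t$, and $X+1\le C(s\log^2t+t\log t)$.

**Step 2: the lower bound $c\,t\log t$.** Fox and He ("Independent sets in hypergraphs with a forbidden link", Proc. London Math. Soc., 2021) proved that there are $N$-vertex 3-graphs with at most two edges among any four vertices and independence number $O(\log N/\log\log N)$. Such a 3-graph is good and has no clique of size 4, hence none of size $s+1$. Say the independence number is at most $K\log N/\log\log N$ for large $N$. Take $N=\lfloor\exp(c_0t\log t)\rfloor$ with a constant $c_0>0$ such that $2c_0K<1$. For $t$ large, $c_0t\log t\ge\sqrt t$. As $x/\log x$ increases for $x>e$,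
$$K\,\frac{\log N}{\log\log N}\le K\,\frac{c_0t\log t}{\log(c_0t\log t)}\le K\,\frac{c_0t\log t}{\frac12\log t}=2c_0Kt<t .$$
So $f(s,t)\ge N+1\ge\exp(c_0t\log t)$ for $t\ge t_0$. For $6\le t<t_0$, the edgeless 3-graph on $t-1$ vertices has no independent set of size $t$ and no clique of size $s+1\ge4$, so $f(s,t)\ge t$. As $t\log t$ is bounded in this range, $\log f(s,t)\ge c\,t\log t$ after shrinking the constant.

**Step 3: the lower bound $c\,s\log t$.** This refines the iterated grid of Section 1. Erdős's bound says $R(s+1,s+1)>2^{(s+1)/2}$. So with $q=\lfloor2^{(s+1)/2}\rfloor$ there is a 2-coloring $\chi$ of the pairs of $[q]$ without monochromatic $K_{s+1}$. We have $q\ge2^{s/2}$: with $x=2^{s/2}\ge2^{3/2}$ we get $(\sqrt2-1)x>1$, so $q>\sqrt2\,x-1>x$. Let $d=\lfloor\log_5(t-1)\rfloor$, which is at least 1 since $t\ge6$. Color a pair $x\ne y$ in $[q]^d$ by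
$$\big(\delta,\chi(x_\delta,y_\delta)\big),\qquad\delta\text{ the first coordinate in which }x,y\text{ differ},$$
and let $G$ be the 3-graph of monochromatic triangles. By Lemma 1, $G$ is good, and a clique of $G$ of size $s+1\ge3$ would be a monochromatic clique.

A monochromatic clique of color $(\delta,\cdot)$ has distinct $\delta$-coordinates that form a $\chi$-monochromatic clique. So it has at most $s$ points, and $G$ has no clique of size $s+1$.

A set $S$ without monochromatic triangle has at most 5 distinct first coordinates. Indeed, since $R(3,3)=6$, among six values in $[q]$ three form a $\chi$-monochromatic triangle, and points of $S$ with these first coordinates would form a monochromatic triangle. The points of $S$ with a given first coordinate form, after deletion of this coordinate, a set without monochromatic triangle in $[q]^{d-1}$. By induction on $d$, $|S|\le5^d\le t-1$. So $G$ has no independent set of size $t$, and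
$$f(s,t)>q^d\ge2^{sd/2}.$$
Finally $d\ge\frac12\log_5(t-1)\ge\frac14\log_5t$, because $\lfloor x\rfloor\ge x/2$ for $x\ge1$ and $(t-1)^2\ge t$. Hence $\log f(s,t)\ge c\,s\log t$.

**Step 4: combination.** The average of the two lower bounds is a lower bound; shrinking $c$ gives $c\,(s+t)\log t$. $\square$

We note three consequences.

**Optimality of the clique size in Corollary 2.** The clique size $\Omega(\log n/\log\log n)$ there is optimal up to a constant, even if the coclique alternative is weakened to size 4. Take for $H$ the complement of a Fox–He 3-graph on $n$ vertices. It is $(4,1)$-free, has no coclique of size 4, and its largest clique has size $O(\log n/\log\log n)$.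

**The state of the exponent.** For all large $n$ and a constant $c'>0$,
$$c'\,\frac{\log n}{(\log\log n)^2}\le h_3(n,4,1)<c\,\frac{\log n}{\log\log n},$$
by Corollary 2 and (1). So the supremum of the admissible exponents $a$ is $1$. Whether $a=1$ itself is admissible, that is, whether the last factor $\log\log n$ can be removed, is not settled here.

**A statement about edge-colorings.** There is a constant $C$ such that for $s\ge2$ and $t\ge4$, in every edge-coloring of $K_n$ with any number of colors and $n\ge\exp\big(C(s\log^2t+t\log t)\big)$ there is a monochromatic $K_{s+1}$ or a set of $t$ vertices with no monochromatic triangle. To see this, apply Theorem 1 to the 3-graph of monochromatic triangles, with $t$ rounded up to a power of 2 as in Step 1 above (the computation there needs only $s\ge2$ and $t\ge4$). An independent set of size $t$ is a set without monochromatic triangle, and by Lemma 1 a clique of size $s+1\ge3$ is a monochromatic $K_{s+1}$.
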